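# Conformal dimension versus Hausdorff dimension over a hyperbolic component of rational maps

## 1. Hyperbolic components, quasisymmetric maps and two dimensions

Throughout, $\widehat{\mathbb C}$ carries the spherical metric $\sigma$, $D(x,r)$ is a Euclidean disc, $\mathbb D=D(0,1)$, and $Q_c(x)=x^2+c$. For a rational map $f$ we write $J(f)$ for the Julia set; its complement is the Fatou set. If $x$ has exact period $n$ under $f$, its multiplier is $(f^n)'(x)$, and the cycle is attracting, repelling or indifferent when the modulus of the multiplier is $<1$, $>1$ or $=1$; it is superattracting when the multiplier is $0$. The Mandelbrot set $M$ is the set of $c$ for which the orbit of $0$ under $Q_c$ is bounded, equivalently for which $J(Q_c)$ is connected.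

**Definition 1 (moduli space).** For $d\ge 2$, $\mathrm{Rat}_d$ is the space of rational maps $\widehat{\mathbb C}\to\widehat{\mathbb C}$ of degree $d$, and $\mathcal M_d=\mathrm{Rat}_d/\mathrm{PSL}(2,\mathbb C)$ is its quotient by conjugation by Möbius transformations. We write $[f]$ for the class of $f$.

Example. Every quadratic polynomial is affinely conjugate to some $Q_c$, so $c\mapsto[Q_c]$ parametrizes all polynomial classes in $\mathcal M_2$. A polynomial has a superattracting fixed point at $\infty$; a general class in $\mathcal M_2$ need not have any, and we shall need two complex parameters.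

**Definition 2 (hyperbolic map, hyperbolic component).** A rational map is hyperbolic if every critical point is attracted under iteration to an attracting periodic cycle. A connected component of the set of hyperbolic maps in $\mathcal M_d$ is a hyperbolic component.

Example. $Q_{-1}(x)=x^2-1$ has critical points $0$ and $\infty$. The first lies on the superattracting cycle $0\mapsto-1\mapsto0$, the second is a superattracting fixed point, so $Q_{-1}$ is hyperbolic.

We use these textbook facts. Every attracting cycle attracts a critical point. For a hyperbolic map, every point of the Fatou set is attracted to an attracting cycle, and every cycle is attracting or repelling: no multiplier has modulus $1$.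

**Definition 3 (Hausdorff dimension).** $\dim_H(J(f))$ is the Hausdorff dimension with respect to $\sigma$. It is invariant under Möbius conjugation, since Möbius maps are bi-Lipschitz for $\sigma$. We use two facts: an $\alpha$-Hölder map $h$ satisfies $\dim_Hh(X)\le\dim_H(X)/\alpha$, and a connected set with more than one point has dimension at least $1$.

Example. $J(z^d)$ is the unit circle, of dimension $1$.

**Definition 4 (quasisymmetric map, conformal dimension).** A homeomorphism $h:X\to Y$ of metric spaces is quasisymmetric if there is a homeomorphism $\eta:[0,\infty)\to[0,\infty)$ with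
$$\frac{d(h(x),h(y))}{d(h(x),h(z))}\le\eta\Big(\frac{d(x,y)}{d(x,z)}\Big)\qquad\text{for all distinct }x,y,z .$$
The conformal dimension $\dim_C(X)$ of a compact set $X$ is the infimum of the Hausdorff dimensions of all metric spaces quasisymmetrically equivalent to $X$.

Example. For $0<\alpha\le 1$ the identity $(X,d)\to(X,d^\alpha)$ is quasisymmetric with $\eta(t)=t^\alpha$, and it multiplies Hausdorff dimension by $1/\alpha$. So dimension can always be raised, and the point of $\dim_C$ is how far it can be lowered. For $X=[0,1]$ it cannot be lowered at all: every quasisymmetric image is a connected set with more than one point, so $\dim_C([0,1])=1$. In the same way $\dim_C(X)\ge1$ for every nondegenerate continuum $X$.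

## 2. The infimum of Hausdorff dimension over a hyperbolic component

By Mañé–Sad–Sullivan, all Julia sets of maps in a given hyperbolic component $\mathcal H$ are quasisymmetrically equivalent to each other. Hence they have the same conformal dimension, and
$$\dim_C(J(f_0))\le\dim_H(J(f))\qquad\text{for all }f_0,f\in\mathcal H. \tag{2.1}$$
The dynamics thus offers a particular family of quasisymmetric models of $J(f_0)$, namely the Julia sets $J(f)$, $f\in\mathcal H$. Are these models good enough to compute the conformal dimension? The question, from Weiyuan Qiu and Fei Yang, "Quasisymmetric uniformization and Hausdorff dimensions of Cantor circle Julia sets", arXiv:1811.10042 (2018), reads: for a hyperbolic component $\mathcal H\subset\mathcal M_d$, $d\ge2$, and $f_0\in\mathcal H$, is it true that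
$$\inf_{f\in\mathcal H}\dim_H(J(f))=\dim_C(J(f_0))\ ? \tag{2.2}$$
It is true for Cantor circle components, those whose Julia sets are homeomorphic to the product of a Cantor set and a circle. Let us try it on two easy components.

**Case 1: the component of $z^d$.** The Julia set of $z^d$ is a circle, so $1\le\dim_C\le\inf\dim_H\le 1$. Equality (2.2) holds, and the infimum is attained.

**Case 2: quadratic Cantor sets.** Let $|c|>6$ and let $R>0$ solve $R^2=R+|c|$. Since $|c|^2-|c|>|c|$, we have $R<|c|$. If $|x|>R$, then $|Q_c(x)|-|x|\ge|x|^2-|x|-|c|>0$, and the orbit tends to $\infty$. In particular $Q_c(0)=c$ escapes, so $Q_c$ is hyperbolic, and $J=J(Q_c)\subset\{|y|\le R\}$. The disc $\{|y|\le R\}$ does not contain $c$, so there are two branches $g_\pm(y)=\pm\sqrt{y-c}$ on it. They map it into itself because $|y-c|\le R+|c|=R^2$, and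
$$|g_\pm'(y)|=\frac1{2|y-c|^{1/2}}\le\frac1L,\qquad L=2(|c|-R)^{1/2}.$$
For $|c|=6$ we get $R=3$, and $|c|-R$ increases with $|c|$, so $L>3$. Since $J=g_+(J)\cup g_-(J)$, $J$ is covered by $2^n$ sets of diameter at most $2RL^{-n}$, whence $\dim_HJ\le\log2/\log L\to0$ as $|c|\to\infty$. The set $\{[Q_c]:|c|>6\}$ is connected, so it lies in one hyperbolic component. There the infimum is $0$, and by (2.1) $\dim_C=0$. Equality (2.2) holds again.

The second case shows where a first attempt at a counterexample stops. It is natural to look for a component in which *every* Julia set satisfies $\dim_HJ(f)>\dim_CJ(f_0)$. That does not suffice. In Case 2, for each single $c$, the pieces $g_\pm(J)$ are disjoint (if $g_+(y)=g_-(y')$, then squaring gives $y=y'$, so $g_+(y)=0$ and $y=c$, which is outside the disc), say at distance $\delta>0$. Code $x\in J$ by the signs of the pieces that contain $Q_c^n(x)$, $n\ge0$. Since $|Q_c(x)-Q_c(x')|=|x+x'||x-x'|\le2R|x-x'|$, codes that first differ at index $n$ force $\delta\le(2R)^n|x-x'|$. So the coding map onto $\{+,-\}^{\mathbb N}$ with the metric $2^{-n}$ is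 Hölder with exponent $\alpha=\log2/\log(2R)$. The sequence space has dimension at least $1$, because binary expansion maps it onto $[0,1]$ by a Lipschitz map; hence $\dim_HJ(Q_c)\ge\alpha>0$ for every $c$. Each Julia set $J(Q_c)$, $|c|>6$, is strictly above the conformal dimension, and yet the infimum over the component equals it. A pointwise strict inequality is not a bound: one must keep the dimension away from $\dim_C$ on the whole, noncompact, component.

The same difficulty blocks a perturbation argument around polynomials. Suppose $c$ lies in a hyperbolic component of $M$ where the $J(Q_c)$ have large dimension. The lower bound persists for rational maps close to $Q_c$ (Lemma 3 below makes this precise), but the component of $[Q_c]$ in $\mathcal M_2$ also contains maps that are not polynomials, and nothing in the perturbation argument keeps it inside the neighborhood where the bound holds.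

The answer to (2.2) is nevertheless no, already for $d=2$.

**Theorem 1.** There is a hyperbolic component $\mathcal H\subset\mathcal M_2$ with $\dim_CJ(f_0)=1$ for $f_0\in\mathcal H$, but $\inf_{f\in\mathcal H}\dim_HJ(f)>1$.

**Theorem 2.** For every $\varepsilon>0$ there is a hyperbolic component $\mathcal H\subset\mathcal M_2$ with $\dim_CJ(f_0)=1$ for $f_0\in\mathcal H$ and $\inf_{f\in\mathcal H}\dim_HJ(f)>2-\varepsilon$.

Theorem 1 alone answers the question. The Julia sets here are connected, so $1\le\dim_C\le\dim_H\le2$, and the gap in Theorem 2 is essentially the largest possible. Nothing is claimed about $d\ge3$; one failing component settles the question as posed.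

Here is how noncompactness will be handled. The maps in $\mathcal H$ have two attracting cycles. One is a 2-cycle, whose multiplier $\mu$ may be anything in $\mathbb D$. The other lies in a tiny disc on which an iterate of $f$, rescaled, is uniformly close to some $x^2+c$. We build the parameter space so that this closeness holds for all $|\mu|\le1+\eta$, a *compact* range reaching beyond $\mathbb D$. Then $\mathcal H$ cannot leave through $|\mu|=1$, because hyperbolic maps have no indifferent cycle, and it cannot leave in the direction of $c$, because the second cycle pins $c$ near one closed hyperbolic component of $M$. That $\dim_C=1$ is a separate matter: we show that compact countable subsets of $J$ meet all large continua in $J$, and that this forces $\dim_C=1$.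

## 3. Expanding sets, combinatorial modulus, and the theorems we cite

**Definition 5 (expanding set).** An expanding set of a holomorphic map $F$ is a compact set $X$ with $F(X)\subset X$ and $|(F^m)'|>1$ on $X$ for some $m\ge1$. $\mathrm{hypdim}(f)$ is the supremum of $\dim_HX$ over expanding sets $X\subset J(f)$.

Example. Every repelling cycle in $\mathbb C$ is an expanding set. The unit circle is an expanding set of $Q_0$, so $\mathrm{hypdim}(Q_0)=1$. In Case 2, $|Q_c'|\ge L>1$ on $J(Q_c)$, so $J(Q_c)$ is an expanding set.

Expanding sets give lower bounds for $\dim_H$ that survive perturbation. To quantify this we use holomorphic motions. A holomorphic motion of $X\subset\mathbb C$ over a disc $|\nu|<\varrho$ is a family of injections $i_\nu:X\to\mathbb C$ with $i_0=\mathrm{id}$ and $\nu\mapsto i_\nu(x)$ holomorphic for each $x$. Example: $i_\nu(x)=x+\nu\bar x$, $|\nu|<1$. By the $\lambda$-lemma (Bers–Royden, Słodkowski), $i_\nu$ extends to a $K$-quasiconformal map of the sphere with $K=\frac{1+|\nu|/\varrho}{1-|\nu|/\varrho}$.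

**Lemma 3 (stability).** Let $Q$ be holomorphic on $\{|x|<10\}$, $X\subset\{|x|<9\}$ an expanding set, $e<\dim_HX$. There is $\delta>0$ such that every holomorphic $F$ on $\{|x|<10\}$ with $\sup|F-Q|<\delta$ has an expanding set $X_F$ with $\dim_HX_F>e$.

*Proof.* **Step 1: a metric in which one step of $Q$ expands.** Let $m$ be as in Definition 5 and put $\rho(x)=\prod_{i=0}^{m-1}|(Q^i)'(x)|^{1/m}$. It is continuous and positive on $X$. Since $(Q^i)'(Qx)=(Q^{i+1})'(x)/Q'(x)$,
$$\frac{\rho(Qx)|Q'(x)|}{\rho(x)}=|(Q^m)'(x)|^{1/m}\ge\lambda_1\quad\text{on }X$$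
for some $\lambda_1>1$. Fix $\lambda\in(1,\lambda_1)$ and put $B_x(s)=D(x,s/\rho(x))$. There is $C$ with $|Q(\xi)-Q(x)-Q'(x)(\xi-x)|\le C|\xi-x|^2$ for $x\in X$, $|\xi-x|\le\frac12$. Hence, if $r>0$ is small:

1. $\rho(Qx)|Qx'-Qx|\ge\lambda\rho(x)|x'-x|$ for $x,x'\in X$ with $|x-x'|\le2r/\min\rho$, since the left side is at least $\rho(x)|x'-x|\big(\lambda_1-C\frac{\rho(Qx)}{\rho(x)}|x'-x|\big)$.
2. There is $\delta_1>0$ such that, if $\sup|G-Q|<\delta_1$, then on $\partial B_x(r)$ we have $|G(\xi)-Q(x)-Q'(x)(\xi-x)|\le\delta_1+Cr^2/\rho(x)^2<(\lambda_1-\lambda)r/\rho(Qx)$. For $y\in B_{Qx}(\lambda r)$ we have there $|Q(x)+Q'(x)(\xi-x)-y|>|Q'(x)|\frac r{\rho(x)}-\frac{\lambda r}{\rho(Qx)}\ge(\lambda_1-\lambda)r/\rho(Qx)$.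

**Step 2: follow the points of $X$ to points for $G$.** Let $\sup|G-Q|<\delta_1$ and $y\in B_{Qx}(\lambda r)$. The affine function $\xi\mapsto Q(x)+Q'(x)(\xi-x)-y$ has exactly one zero in $B_x(r)$, since $|y-Qx|/|Q'(x)|<\lambda r/(\lambda_1\rho(x))$. By Rouché and item 2, $G=y$ has exactly one solution in $B_x(r)$. This defines holomorphic branches $g_x:B_{Qx}(\lambda r)\to B_x(r)$ of $G^{-1}$. By the formula $g_x(y)=\frac1{2\pi i}\oint_{\partial B_x(r)}\frac{\xi G'(\xi)}{G(\xi)-y}d\xi$ they depend continuously on $(x,y)$, and holomorphically on $\nu$ if $G=G_\nu$ does.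

The inclusion $B_x(r)\subset B_x(\lambda r)$ contracts hyperbolic metrics by the factor $1/\lambda$: the ratio of densities at distance $u$ from the center (in units where the radii are $r,\lambda r$) is $\lambda(r^2-u^2)/(\lambda^2r^2-u^2)\le1/\lambda$. So $g_{x,n}=g_x\circ g_{Qx}\circ\cdots\circ g_{Q^{n-1}x}$ contracts the hyperbolic metric of $B_{Q^nx}(\lambda r)$ to that of $B_x(\lambda r)$ by $\lambda^{-n}$. Now $g_{x,n+1}(Q^{n+1}x)=g_{x,n}(\xi)$ with $\xi=g_{Q^nx}(Q^{n+1}x)\in B_{Q^nx}(r)$, which is at bounded hyperbolic distance from $Q^nx$. Hence $i_G(x)=\lim_ng_{x,n}(Q^nx)$ exists uniformly in $x$, at a geometric rate. It is continuous in $x$, holomorphic in $\nu$, lies in $\overline{B_x(r)}$, and satisfies $G\circ i_G=i_G\circ Q$ (apply $G$ to $g_{x,n}(Q^nx)$) and $i_Q=\mathrm{id}$.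

**Step 3: $i_G$ is injective and $i_G(X)$ is expanding.** If $i_G(x)=i_G(x')$, then $i_G(Q^nx)=i_G(Q^nx')$ for all $n$, so $|Q^nx-Q^nx'|\le2r/\min\rho$ for all $n$. Item 1 gives $\lambda^n\rho(x)|x-x'|\le\rho(Q^nx)|Q^nx-Q^nx'|$, which is bounded; so $x=x'$. Next, $g_{x,n}(i_G(Q^nx))=i_G(x)$ and $(g_{x,n})'=O(\lambda^{-n})$ at $i_G(Q^nx)\in\overline{B_{Q^nx}(r)}$, uniformly. So $|(G^n)'|\ge\mathrm{const}\cdot\lambda^n$ on the compact forward invariant set $i_G(X)$, which is an expanding set of $G$.

**Step 4: compare dimensions.** Let $\sup|F-Q|<\delta<\delta_1$ and apply the above to $F_\nu=Q+\nu(F-Q)$, $|\nu|<\delta_1/\delta$. The maps $i_{F_\nu}$ form a holomorphic motion of $X$, so $i_{F_1}$ extends to a $K$-quasiconformal map with $K=\frac{1+\delta/\delta_1}{1-\delta/\delta_1}$. Its inverse is $1/K$-Hölder on compact sets, so $\dim_Hi_F(X)\ge\dim_HX/K>e$ if $\delta$ is small. $\square$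

For upper bounds on $\dim_C$ we use a discrete modulus.

**Definition 6 ($\kappa$-approximations and combinatorial modulus).** Let $Z$ be a compact metric space. A family $G_k$ ($k\ge0$) of finite covers of $Z$ by open sets $v\ni z_v$ consists of $\kappa$-approximations if
$$B(z_v,\kappa^{-1}2^{-k})\subset v\subset B(z_v,\kappa2^{-k}),\qquad d(z_v,z_w)\ge2\kappa^{-1}2^{-k}\ (v\ne w).$$
For $\rho:G_k\to[0,\infty)$ put $L_\rho(\gamma)=\sum_{v\cap\gamma\ne\emptyset}\rho(v)$ and $M_p(\rho)=\sum_v\rho(v)^p$. For a set $\mathcal F$ of curves,
$$\mathrm{Mod}_p(\mathcal F,G_k)=\inf\{M_p(\rho):L_\rho\ge1\text{ on }\mathcal F\}.$$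

Example. On $Z=[0,1]$ take the balls of radius $2^{-k}$ about $i2^{-k}$, $0\le i\le2^k$; here $\kappa=2$. Let $\mathcal F_0$ be the curves of diameter $\ge d_0$, $d_0\le1$. If the image of a curve is $[a,b]$ with $b-a\ge d_0$, it meets the balls with $\lfloor2^ka\rfloor\le i\le\lceil2^kb\rceil$, at least $d_02^k$ of them. So $\rho\equiv(d_02^k)^{-1}$ is admissible, and $\mathrm{Mod}_p\le(2^k+1)(d_02^k)^{-p}\to0$ for $p>1$. For $p=1$, testing on the curve $[0,1]$ gives $M_1(\rho)=L_\rho\ge1$. The exponent where the modulus starts to vanish is $1=\dim_C([0,1])$.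

**Definition 7 (approximate self-similarity, Ahlfors regular conformal dimension).** A compact space $Z$ is approximately self-similar if for some $L_0$ every ball $B(z,r)$, $r\le\operatorname{diam}Z$, rescaled by $1/r$, is $L_0$-bi-Lipschitz to an open subset of $Z$. The Ahlfors regular conformal dimension of $Z$ is the infimum of $Q$ over all metric spaces quasisymmetric to $Z$ that carry a measure with $r^Q/C\le m(B(x,r))\le Cr^Q$ for $r$ up to the diameter. Such a space has Hausdorff dimension $Q$, so this number is at least $\dim_C(Z)$.

Example. $[0,1]$ is approximately self-similar with $L_0=2$: a rescaled ball is either an interval of length at most $2$ open at one end at least, which after scaling by $\frac12$ (and a reflection if needed) is an open subset of $[0,1]$, or it is all of $[0,1]$ with $\frac12\le r\le1$, and the identity serves. Lebesgue measure shows that its Ahlfors regular conformal dimension is at most $1$.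

The cited theorems are the following.

* (C1) (Milnor, *Experiment. Math.* 2 (1993)) $\mathcal M_2\cong\mathbb C^2$ via the elementary symmetric functions $(\sigma_1,\sigma_2)$ of the fixed point multipliers.
* (C2) (Keith–Kleiner; Carrasco Piaggio, *Ann. Sci. ÉNS* 46 (2013); see Bourdon–Kleiner, *Groups Geom. Dyn.* 7 (2013), §3) Let $Z$ be compact, arcwise connected and approximately self-similar, with $\kappa$-approximations $G_k$, and let $\mathcal F_0$ be the set of curves of diameter $\ge d_0$, with $d_0$ small enough. Then the Ahlfors regular conformal dimension of $Z$ equals $\inf\{p\ge1:\lim_k\mathrm{Mod}_p(\mathcal F_0,G_k)=0\}$.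
* (C3) (Przytycki, *Bull. Polish Acad. Sci. Math.* 54 (2006); for polynomials Zdunik, *Invent. Math.* 99 (1990)) If $\Omega$ is a simply connected immediate basin of an attracting periodic point of a rational map $f$, then the supremum of $\dim_H$ of expanding sets in $\partial\Omega$ is $>1$, unless $f$ is a finite Blaschke product in some holomorphic coordinate or a 2:1 factor of one; that is, $f\circ\pi=\pi\circ B$ with $B$ a finite Blaschke product and $\pi$ rational of degree $1$ or $2$.
* (C4) The connected Julia set of a hyperbolic map is locally connected (Milnor, *Dynamics in One Complex Variable*, §19). For a Peano continuum $G\subset\widehat{\mathbb C}$ the complementary components have locally connected boundary, so their Riemann maps extend continuously to $\overline{\mathbb D}$ (Torhorst, Carathéodory), and only finitely many of them have diameter $>\epsilon$, for each $\epsilon>0$ (Whyburn).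

Examples of the exceptional case in (C3): $Q_0$ is a Blaschke product, and with $\pi(z)=z+1/z$ we have $Q_{-2}(\pi(z))=(z+1/z)^2-2=\pi(z^2)$, so $Q_{-2}$ is a 2:1 factor of $z^2$. The Julia sets are a circle and $[-2,2]$, both of dimension $1$.

## 4. Countable cut sets and conformal dimension one

**Proposition 4.** Let $f$ be a rational map of degree $2$ with critical points $c_1,c_2$, where $c_2$ is periodic of period $2$ and $c_1$ is periodic of period $n\ge3$. Then $\dim_CJ(f)=1$.

The reason, in one sentence: around a single point $x$ one can block all curves that come near $x$ and leave, by spreading weight $1/m$ over each of $m$ concentric annuli, at a cost of order $m\cdot m^{-p}=m^{1-p}$, which is as small as we like for $p>1$; countably many points can then be blocked at small total cost, and in $J(f)$ some countable compact set meets every large curve.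

**Step 1: fix notation and check that all Fatou components are discs.** Let $P$ be the union of the two critical cycles. They are disjoint since the periods differ, so $|P|=n+2\ge5$, and $f(P)\subset P$. Put $\zeta_0=c_2$, $\zeta_1=f(c_2)$, let $z_1=c_1,\dots,z_n$ be the cycle of $c_1$ in order, and let $U_0,U_1,V_1,\dots,V_n$ be the Fatou components of $\zeta_0,\zeta_1,z_1,\dots,z_n$. They are distinct, because distinct attracting periodic points lie in distinct Fatou components. The only critical points are $c_2\in U_0$ and $c_1\in V_1$, so $f$ is hyperbolic, and there are no attracting cycles besides these two.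

Since $U_1$ contains no critical point, $\zeta_0$ is the only critical point of $f^2|_{U_0}$. Hence the Böttcher map extends to a conformal isomorphism $U_0\cong\mathbb D$ conjugating $f^2$ to $z^2$. In the same way $c_1$ is the only critical point of $f^n|_{V_1}$, and $V_1\cong\mathbb D$. Every other Fatou component $W$ reaches $U_0$ or $V_1$ after finitely many steps, and before that passes only through components without critical points; each map $f:W\to f(W)$ there is an unbranched covering, so by induction $W$ is simply connected. Hence $J=J(f)$ is connected, and by (C4) it is locally connected, that is, a Peano continuum, and the Riemann map of each Fatou component extends continuously to $\overline{\mathbb D}$. The extension maps $\partial\mathbb D$ onto the boundary. We normalize Riemann maps of $U_0,U_1,V_i$ to send $0$ to $\zeta_0,\zeta_1,z_i$; in general the image of $0$ is called the center.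

Write $\Sigma=\widehat{\mathbb C}\setminus P$. As $P$ contains the critical values and $f(P)\subset P$, each $f^m:f^{-m}(\Sigma)\to\Sigma$ is a covering.

**Step 2: inverse branches shrink.** This step bounds the size of pulled-back sets, even when the domain of the branch has a complicated boundary.

**Lemma 5.** Let $K\subset\Sigma$ be compact. There are $C>0$, $\theta<1$ with the following property. Let $\Omega$ be a simply connected domain with $\Omega\cap P=\emptyset$ whose Riemann map extends continuously to $\overline{\mathbb D}$. Then for some $N_\Omega$: for every $m$, every inverse branch $g$ of $f^m$ on $\Omega$ and every connected $Y\subset g(\Omega\cap K)$, $\operatorname{diam}Y\le N_\Omega C\theta^m$. One may take $N_\Omega=1$ if $\operatorname{diam}\Omega$ is smaller than some constant $\epsilon_K$.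

*Proof.* Since $P$ consists of superattracting cycles, there is an open $N_P\supset P$ with $f(N_P)\subset N_P$ and $\overline{N_P}\cap K=\emptyset$. Give $\Sigma$ its hyperbolic metric. We have $f^{-1}(\Sigma)\subsetneq\Sigma$: only the two critical values have a single preimage, so $|f^{-1}(P)|=2|P|-2>|P|$. The covering $f:f^{-1}(\Sigma)\to\Sigma$ is a local isometry of hyperbolic metrics. The ratio of the hyperbolic density of $\Sigma$ to that of $f^{-1}(\Sigma)$ is $<1$ on $f^{-1}(\Sigma)$ and extends continuously by $0$ to $f^{-1}(P)\setminus P$; so it is $\le\theta<1$ on the compact set $\widehat{\mathbb C}\setminus N_P$. A lift under $f$ of a path in $\widehat{\mathbb C}\setminus N_P$ stays in $\widehat{\mathbb C}\setminus N_P$, because $f(N_P)\subset N_P$. Hence lifts under $f^m$ of such paths are shorter by the factor $\theta^m$, in the metric of $\Sigma$.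

Cover $K$ by finitely many spherical discs $\Delta_i$ such that the closures of the concentric discs $2\Delta_i$ of twice the radius are disjoint from $\overline{N_P}$. Any two points of $2\Delta_i$ are joined in $2\Delta_i$ by a path of bounded length in $\Sigma$, and $\sigma$ is bounded by a constant times the metric of $\Sigma$. So every branch of $f^{-m}$ on $2\Delta_i$ maps $2\Delta_i$ to a set of spherical diameter $\le C\theta^m$.

Let $\phi:\overline{\mathbb D}\to\overline\Omega$ be the extended Riemann map. By uniform continuity there is $\eta\in(0,1)$ such that for $\xi\in\mathbb D$ with $\phi(\xi)\in\Delta_i$, the connected set $\phi(\mathbb D\cap D(\xi,\eta))$ lies in $2\Delta_i$, hence in one component of $\Omega\cap2\Delta_i$. As $\mathbb D\cap D(\xi,\eta)$ contains a disc of radius $\eta/2$, each component of $\Omega\cap2\Delta_i$ that meets $\Delta_i$ has $\phi$-preimage of area at least $\pi\eta^2/4$. So there are finitely many such components; let $N_\Omega$ be their total number over all $i$. They cover $\Omega\cap K$. On each of them $g$ coincides with a branch of $f^{-m}$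 on $2\Delta_i$, by uniqueness of lifts. So $g(\Omega\cap K)$ is covered by $N_\Omega$ sets of diameter $\le C\theta^m$. A connected set covered by $N$ sets of diameter $\le d$ has diameter $\le Nd$, since any two of its points are linked by a chain of at most $N$ of the closures (intersected with the set), consecutive ones meeting.

If $\operatorname{diam}\Omega$ is so small that $\Omega\cap\Delta_i\ne\emptyset$ implies $\Omega\subset2\Delta_i$, then $g$ itself is the restriction of a branch on one $2\Delta_i$, and one set suffices. $\square$

**Step 3: the tree of bubbles.** This step organizes the components of the basin of the 2-cycle into a tree of touching discs, along which we can walk with little contact with $J$.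

Let $\phi_0:\overline{\mathbb D}\to\overline{U_0}$ be the extended inverse Böttcher map and $\gamma=\phi_0(1)$; then $f^2(\gamma)=\gamma\in J$. The degree $4$ map $f^2$ has $5$ fixed points with multiplicity. Three are the fixed points of $f$; no multiplier is a root of unity, so they are distinct and simple for $f^2$. The other two are $\zeta_0,\zeta_1\notin J$. So $f(\gamma)=\gamma$, and $\gamma=f(\gamma)\in f(\overline{U_0})=\overline{U_1}$. Thus $\gamma\in\overline{U_0}\cap\overline{U_1}$.

The point $\zeta_1\in U_1$ is a critical value with only preimage $c_2$, and every component of $f^{-1}(U_1)$ maps onto $U_1$, so $f^{-1}(U_1)=U_0$. The disc $U_0$ contains no critical value (these are $\zeta_1\in U_1$ and $z_2\in V_2$), so $f^{-1}(U_0)=U_1\sqcup U_1'$ with $f$ univalent on $U_1$ and on $U_1'$. As $f(U_1')=U_0$ and $f(V_i)=V_{i+1}$ (indices mod $n$), $U_1'$ is none of the $V_i$, so $U_1'\cap P=\emptyset$.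

Let $\mathcal B_m$ be the set of components, called *bubbles*, of $f^{-m}(U_0\cup U_1)$. Then $\mathcal B_0=\{U_0,U_1\}\subset\mathcal B_1=\mathcal B_0\cup\{U_1'\}\subset\mathcal B_2\subset\cdots$. The generation of $W$ is the least $m$ with $W\in\mathcal B_m$. If it is $g\ge1$, then $f(W)$ has generation $g-1$: it lies in $\mathcal B_{g-1}$, and if $g\ge2$ and $f(W)\in\mathcal B_{g-2}$, then $W\in\mathcal B_{g-1}$, a contradiction. Each generation is finite.

*Every $W$ of generation $g\ge1$ has a parent: a bubble $W_*$ of generation $\le g-1$ with $\overline W\cap\overline{W_*}\ne\emptyset$.* We use $f^{-1}(\overline A)=\overline{f^{-1}(A)}$, valid since $f$ is open and continuous. For $g=1$, $W=U_1'$: since $f(\overline{U_1'})=\overline{U_0}\ni\gamma$, the set $\overline{U_1'}$ contains a preimage of $\gamma$. As $\gamma\in\overline{U_1}$ and $f^{-1}(\overline{U_1})=\overline{U_0}$, that preimage lies in $\overline{U_0}$. For $g\ge2$: inductively $\overline{f(W)}$ meets $\overline{W_2}$ at a point $q$ for some $W_2\in\mathcal B_{g-2}$. A preimage $q'\in\overline W$ of $q$ lies in $f^{-1}(\overline{W_2})=\overline{f^{-1}(W_2)}$,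 hence in the closure of some bubble in $\mathcal B_{g-1}$. Fix a parent and an attaching point $q_W\in\overline W\cap\overline{W_*}$ for each $W$. The point $q_W$ lies on the boundaries of two different Fatou components, so $q_W\in J$.

If $W$ has generation $g\ge1$, then $f^{g-1}(W)=U_1'$, and $f^{g-1}:W\to U_1'$ is univalent because it is a covering of a disc. Also $\overline{U_1'}\cap P=\emptyset$. By Lemma 5 with $\Omega=U_1'$, $K=\overline{U_1'}$, $Y=W$, we get $\operatorname{diam}\overline W\le C_1\theta^g$. Generations strictly increase along descent and consecutive closures meet, so by summing a geometric series *the union of $\overline W$ and the closures of all its descendants has diameter $\le C_2\theta^g$.*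

**Step 4: paths with countable trace on $J$.** *For each $w\in J$ there is a path from $\zeta_0$ to $w$ meeting $J$ in a countable set.* Iterated preimages of $\gamma$ are dense in $J$ and lie in closures of bubbles, so there are bubbles $W_k$ and points $w_k\in\overline{W_k}$ with $w_k\to w$. If one bubble occurs infinitely often, $w$ lies in its closure. Otherwise each bubble equals $W_k$ for only finitely many $k$. Call $A$ *big* if $W_k$ equals or descends from $A$ for infinitely many $k$. Every bubble is $U_0$ or $U_1$ or descends from one of them, so $U_0$ or $U_1$ is big. There are two possibilities.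

* There is an infinite chain of big bubbles $A_0,A_1,\dots$ with $A_0\in\mathcal B_0$ and $A_{i+1}$ a child of $A_i$. The generations tend to $\infty$, and for each $i$ infinitely many $w_k$ lie in the union of closures of $A_i$ and its descendants; so $\overline{A_i}\to w$ by the diameter bound.
* Some big bubble $A$ has no big child. After passing to a subsequence, $W_k$ equals or descends from a child $E_k$ of $A$, and the $E_k$ are distinct. Their generations tend to $\infty$, so $\sigma(w_k,q_{E_k})\to0$. As $q_{E_k}\in\overline A$, we get $w\in\overline A$.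

Now walk. Inside the closure of a bubble, two boundary points, or the center and a boundary point, are joined by images of radii under the extended Riemann map. Such a path meets $J$ only at its endpoints on the boundary, at most two, and has diameter at most that of the bubble closure. Start at the center of the root of the chain of bubbles, using the path $\zeta_0\to\gamma\to\zeta_1$ first if the root is $U_1$, and concatenate along the attaching points, ending at $w$ in the last bubble closure if the chain is finite. If it is infinite, the path converges to $w$ because $\sum\operatorname{diam}\overline{A_i}<\infty$ and $\overline{A_i}\to w$. It meets $J$ only at attaching points, possibly $\gamma$, and $w$.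

**Step 5: countable sets that meet all large continua.** Choose $w_i\in\partial V_i$. Let $G$ be the union of paths as in Step 4 to $w_1,\dots,w_n$, of images of radii in $V_i\cup\{w_i\}$ from $w_i$ to $z_i$, and of the path $\zeta_0\to\gamma\to\zeta_1$. Then $G$ is a Peano continuum containing $P$, and $G\cap J$ is countable. The components $\Omega$ of $\widehat{\mathbb C}\setminus G$ are simply connected since $G$ is connected, and disjoint from $P$; so $f^m$ maps each component of $f^{-m}(\Omega)$ homeomorphically onto $\Omega$. By (C4) their Riemann maps extend, and all but finitely many of them have diameter $<\epsilon_J$; so Lemma 5 with $K=J$ applies to all of them with $\sup N_\Omega<\infty$. A continuum $Y\subset J\setminus f^{-m}(G)$ lies in one component of some $f^{-m}(\Omega)$, so $Y\subset g(\Omega\cap J)$ for the corresponding branch, and $\operatorname{diam}Y\le C_3\theta^m$. The set $\mathcal C=f^{-m}(G)\cap J$ is compact and countable. Taking $m$ with $C_3\theta^m<\delta$ we obtain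

$$\text{for every }\delta>0\text{ some compact countable }\mathcal C\subset J\text{ meets every continuum in }J\text{ of diameter}\ge\delta. \tag{4.1}$$

**Step 6: every small ball of $J$ looks like a piece of $J$ of definite size.** *There are $r_1\in(0,1)$ and $\Lambda\ge1$ such that for $x\in J$, $0<r\le r_1$, some iterate $f^l$ is injective on $B(x,3r)$ with*
$$\Lambda^{-1}\sigma(z,z')/r\le\sigma(f^lz,f^lz')\le\Lambda\,\sigma(z,z')/r\qquad(z,z'\in B(x,3r)). \tag{4.2}$$
Let $N_P$ be as in the proof of Lemma 5 with $K=J$, and let $\epsilon>0$ be small enough that $B(y,\epsilon)\cap N_P=\emptyset$ for $y\in J$. For $x\in J$, $l\ge0$, let $g$ be the branch of $f^{-l}$ on $B(f^lx,\epsilon)$ with $f^lx\mapsto x$. Its image misses $N_P$ because $f(N_P)\subset N_P$. Rotate the sphere in the domain so that $f^lx$ becomes $0$, and in the range so that a point of $P$ becomes $\infty$: spherical balls about $f^lx$ become Euclidean discs about $0$, and in domain and range $\sigma$ is comparable to the Euclidean metric with constants independent of $x,l$. By the Koebe theorems $g$ has bounded distortion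 on $B(f^lx,\epsilon/2)$, and $g(B(f^lx,\epsilon/2))\supset B(x,c\epsilon/|(f^l)'(x)|)$, with $c$ independent of $x,l$ and $(f^l)'$ the spherical derivative. Now $|(f^l)'(x)|\to\infty$: by the proof of Lemma 5, $f$ expands the metric of $\Sigma$ by at least $1/\theta$ at each point of $J$, and on $J$ this metric is comparable to $\sigma$. So for $3r\le c\epsilon$ there is a maximal $l$ with $3r|(f^l)'(x)|\le c\epsilon$. Since $|f'|$ is bounded and $l+1$ violates the inequality, $r|(f^l)'(x)|$ lies between two positive constants. On $B(x,3r)\subset g(B(f^lx,\epsilon/2))$ the map $f^l$ is injective with inverse $g$, and bounded distortion, integrated along geodesics in the small (convex) balls $B(x,3r)$ and $B(f^lx,\epsilon/2)$, gives (4.2).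

So $J$ is approximately self-similar: $f^l(B(x,r)\cap J)=f^l(B(x,r))\cap J$ is open in $J$, and for radii $>r_1$ the identity map does. It is arcwise connected, being a Peano continuum. Fix $p>1$ and $\kappa$-approximations $G_k$ of $J$. Fix $d_0\le1/\Lambda$ with $d_0\le\operatorname{diam}J$, small enough for (C2), and let $\beta_k=\mathrm{Mod}_p(\mathcal F_0,G_k)$. It is finite, since $\rho\equiv1$ is admissible.

**Step 7: the cost of blocking one annulus.** *Let $x\in J$, $r\le r_1$, $A=\{z\in J:r\le\sigma(x,z)\le2r\}$, $k$ large compared with $\log(1/r)$, and let $k'$ be the integer with $2^{-k'}\le2^{-k}/r<2^{-k'+1}$. There is $\rho$ on $G_k$, supported on elements meeting $A$, with $L_\rho(\gamma)\ge1$ for every curve $\gamma\subset J$ meeting both $\overline{B(x,r)}$ and $J\setminus B(x,2r)$, and $M_p(\rho)\le C_0\beta_{k'}$, where $C_0$ depends only on $p,\kappa,\Lambda$.*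

Let $\rho'$ be optimal for $\beta_{k'}$; it exists because only finitely many different linear constraints occur and the admissible set is closed. Let $f^l$ be as in (4.2) for $(x,r)$, and for $v\in G_k$ with $v\cap A\ne\emptyset$ put
$$\rho(v)=\sum\{\rho'(v'):v'\in G_{k'},\ v'\cap f^l(v\cap A)\ne\emptyset\}.$$
Call such $v,v'$ related. A subcurve $\gamma_1\subset A$ of $\gamma$ joins $\{\sigma(x,\cdot)=r\}$ to $\{\sigma(x,\cdot)=2r\}$ and has diameter $\ge r$. So $f^l\gamma_1$ has diameter $\ge1/\Lambda\ge d_0$, that is, $f^l\gamma_1\in\mathcal F_0$. If $v'$ meets $f^l\gamma_1$ at $f^l(z)$, $z\in\gamma_1$, then $v'$ is counted in $\rho(v)$ for any $v\ni z$, and $v$ meets $\gamma$. Hence $L_\rho(\gamma)\ge L_{\rho'}(f^l\gamma_1)\ge1$.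

For the mass: $f^l(v\cap A)$ has diameter $\le\Lambda\cdot2\kappa2^{-k}/r\le4\kappa\Lambda2^{-k'}$, so by the separation of centers each $v$ is related to at most $N_1$ elements $v'$. If $v_1,v_2$ are related to the same $v'$, there are $y_i\in v_i\cap A$ with $f^l(y_i)\in v'$, so $\sigma(y_1,y_2)\le\Lambda r\cdot2\kappa2^{-k'}\le2\kappa\Lambda2^{-k}$; so each $v'$ is related to at most $N_2$ elements $v$. Here $N_1,N_2$ depend only on $\kappa,\Lambda$. By Hölder $\rho(v)^p\le N_1^{p-1}\sum\rho'(v')^p$, and summing over $v$ gives $M_p(\rho)\le N_1^{p-1}N_2\beta_{k'}$.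

**Step 8: the modulus tends to zero.** Fix $r_*\le\min(r_1,\frac14)$ with $4r_*<d_0$. Let $\mathcal C=\{x_1,x_2,\dots\}$ be as in (4.1) with $\delta=d_0$. Choose integers $m_i\ge1$ with $C_0\sum_im_i^{1-p}\le\frac12$; this is possible since $p>1$. By compactness finitely many balls $B(x_i,r_*8^{-m_i})$, $i\in I$, cover $\mathcal C$. A curve $\gamma\in\mathcal F_0$ meets one of these balls, and it is not contained in $B(x_i,2r_*)$, whose diameter is at most $4r_*<d_0$. So it meets both $\overline{B(x_i,r_*8^{-j})}$ and $J\setminus B(x_i,2r_*8^{-j})$ for all $0\le j<m_i$. With $\rho_{i,j}$ from Step 7 for $x=x_i$, $r=r_*8^{-j}$, put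
$$\rho_i=\frac1{m_i}\sum_{j<m_i}\rho_{i,j},\qquad\rho=\max_{i\in I}\rho_i .$$
Then $L_\rho\ge1$ on $\mathcal F_0$. For fixed $i$ the annuli $r_*8^{-j}\le\sigma(x_i,\cdot)\le2r_*8^{-j}$ have positive mutual distance, so for $k$ large the supports of the $\rho_{i,j}$ are disjoint. Only finitely many radii occur, all $\le\frac14$, so for some $L$ and all large $k$ all occurring $k'$ satisfy $k-L\le k'\le k-1$. Therefore
$$\beta_k\le\sum_{i\in I}m_i^{-p}\sum_{j<m_i}M_p(\rho_{i,j})\le C_0\sum_{i\in I}m_i^{1-p}\max_{k-L\le k'\le k-1}\beta_{k'}\le\tfrac12\max_{k-L\le k'\le k-1}\beta_{k'} .$$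
If this holds for $k\ge k_1$ and $b$ is the maximum of $\beta$ over the $L$ indices before $k_1$, then by induction $\beta_k\le b/2$ for $k\ge k_1$, then $\beta_k\le b/4$ for $k\ge k_1+L$, and so on. So $\beta_k\to0$. By (C2) the Ahlfors regular conformal dimension of $J$ is $\le p$ for every $p>1$, hence $\dim_CJ\le1$. As $J$ is a nondegenerate continuum, $\dim_CJ\ge1$. This proves Proposition 4. $\blacksquare$

## 5. Quadratic maps with a free 2-cycle multiplier and the orbit $1\mapsto v\mapsto0\mapsto\infty$

Now we need maps to which Proposition 4 applies and whose whole hyperbolic component we control. Consider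
$$f_{a,T}(z)=\frac1a\Big(z+\frac1z+T\Big),\qquad a\ne0 .$$
The critical points are $\pm1$; $\infty$ is fixed with multiplier $a$; $f^{-1}(\infty)=\{0,\infty\}$.

**Step 1: the family is an open piece of $\mathcal M_2$, up to finite ambiguity.** A quadratic map with critical points $\pm1$ has the form $N(z+1/z)$ with $N$ Möbius, and $N$ is affine if $\infty$ is fixed. So a class in $\mathcal M_2$ determines $(a,T)$ up to the choice of a fixed point (placed at $\infty$) and of an ordering of the critical points (placed at $1,-1$). Hence $(a,T)\mapsto[f_{a,T}]\in\mathcal M_2\cong\mathbb C^2$ (C1) is holomorphic with finite fibers between complex manifolds of dimension $2$, and therefore open.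

**Step 2: the 2-cycle and its multiplier.** Let $a\ne-1$ and let $z,w$ be the roots of $\xi^2+T\xi+\frac1{1+a}=0$. Since $z+T=-w$ and $1/z=(1+a)w$, we get $f(z)=\frac1a(-w+(1+a)w)=w$, and likewise $f(w)=z$. As $f'(z)=\frac1a(1-z^{-2})$,
$$f'(z)f'(w)=\frac1{a^2}\big(1-(1+a)^2w^2\big)\big(1-(1+a)^2z^2\big)=\frac{(2+a)^2-T^2(1+a)^2}{a^2}=:\mu(a,T), \tag{5.1}$$
using $z^2+w^2=T^2-\frac2{1+a}$ and $zw=\frac1{1+a}$. If $z=w$, then $T^2=4/(1+a)$, so $\mu=1$, and $z$ is a fixed point whose multiplier has square $1$; this is impossible for a hyperbolic map. So *if $f_{a,T}$ is hyperbolic and $|\mu|\le1$, then $z\ne w$ and $|\mu|<1$: $\{z,w\}$ is an attracting 2-cycle.*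

**Step 3: a curve along which the critical point $1$ lands on $\infty$.** For $t\ne0,\pm1$ put $y=1-t$, $v=1/y$, $a=-t^2$, $T=-(y+1/y)$. Then $2+T=-(1-y)^2/y=-t^2/y$, so
$$f(1)=\frac{2+T}a=v,\qquad f(v)=\frac1a\Big(v+\frac1v+T\Big)=0,\qquad f(0)=\infty .$$
Since $T(1+a)=-\big((1-t)^2+1\big)(1+t)=-(2-t^2+t^3)$, (5.1) factors as
$$\mu=\frac{(4-2t^2+t^3)(-t^3)}{t^4}=2t-t^2-\frac4t=:\Phi(t)=-\frac{(t-r_0)(t-t_0)(t-\bar t_0)}t,$$
where $r_0=-1.1304\ldots$ and $t_0=1.5652\ldots+1.0434\ldots i$ are roots of $t^3-2t^2+4$.

**Step 4: near $t_0$ the curve is parametrized by $\mu$, for all $|\mu|\le1.03$.** *For each $|\mu|\le1.03$ there is exactly one $t=t(\mu)$ with $|t-t_0|<0.4$ and $\Phi(t)=\mu$; it is simple and holomorphic in $\mu$.* This is what gives us a full neighborhood of the closed unit disc of multipliers. Let $B(t)=(t-r_0)(t-\bar t_0)/t$, so $|\Phi|=|t-t_0||B|$. Numerically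
$$|B(t_0)|=\frac{2.8905\cdot2.0868}{1.8811}=3.2066,\qquad\Big|\frac{B'}B(t_0)\Big|=|-0.1197-0.3092i|<0.332,$$
where $\frac{B'}B=\frac1{t-r_0}+\frac1{t-\bar t_0}-\frac1t$. On $|t-t_0|\le0.4$,
$$\Big|\Big(\frac{B'}B\Big)'\Big|\le\frac1{|t-r_0|^2}+\frac1{|t-\bar t_0|^2}+\frac1{|t|^2}\le\frac1{2.49^2}+\frac1{1.686^2}+\frac1{1.481^2}<0.97 .$$
Taylor's formula for $\log B$ gives, on $|t-t_0|=0.4$, $\log|B|\ge1.165-0.4(0.332)-0.08(0.97)>0.954$, so $|B|>2.59$ and $|\Phi|>1.03$. By Rouché, $\Phi-\mu$ has as many zeros in $|t-t_0|<0.4$ as $\Phi$, namely one, which is simple; it depends holomorphically on $\mu$.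

**Step 5: estimates on the disc $|t-t_0|<0.4$.** These inequalities will say that $\infty$ is repelling, with a large explicit linearization domain containing a preimage of $1$. Write $y=-X-iY$, $m=|y|$, $X=m\sin\psi$, $Y=m\cos\psi$. Now $|y-y_0|<0.4$ with $y_0=1-t_0=-0.5652-1.0434i$, $|y_0|=1.1866$. So $X\ge0.165$, $Y\ge0.64$, $m\ge0.786$, and $\psi\in[8.7^\circ,48.2^\circ]$, since $\arctan\frac{0.5652}{1.0434}\approx28.44^\circ$ and $\arcsin\frac{0.4}{1.1866}\approx19.70^\circ$.

(a) $|a|=|t|^2=|1-y|^2=1+2X+m^2>1$.

(b) *There is a unique $u_1$ with $|u_1|>1$ and $f(u_1)=1$, and $|u_1|>1.8$.* The equation $f(u)=1$ reads $u+1/u=E$ with $E=a-T=-1+3y-y^2+1/y$. We compute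
$$-\mathrm{Im}\,E=\cos\psi\,(3m+2m^2\sin\psi-1/m)\ge\cos\psi\,(1.085+1.235\sin\psi)\ge1.25 .$$
The bracket increases with $m$, so we may put $m=0.786$. The last function, $1.085\cos\psi+0.6175\sin2\psi$, is concave in $\psi\in[0,\pi/2]$ and exceeds $1.25$ at both endpoints of the range, where it is about $1.257$ and $1.33$. So $E\notin[-2,2]$, and there is a unique $u_1$ with $|u_1|>1$ and $u_1+1/u_1=E$. From $|u_1|-|u_1|^{-1}\ge|\mathrm{Im}\,E|\ge1.25$ we get $|u_1|>1.8$.

(c) *For $\rho\ge1.8$: $\rho(|a|-1)>\frac1\rho+|T|$.* Indeed $|T|^2=|y+1/y|^2=(m-\frac1m)^2+4\sin^2\psi$, so $|T|\le|m-\frac1m|+2\sin\psi$, and $|a|-1=2m\sin\psi+m^2$. Since $\rho m>1$, it suffices that $\rho m^2-\frac1\rho>|m-\frac1m|$. For $m\ge1$: $\rho m^2-\frac1\rho\ge1.8m^2-0.56>m$. For $0.786\le m<1$: $\rho m^2-\frac1\rho+m-\frac1m$ increases in $m$ and $\rho$ and is $>0.06$ at $(0.786,1.8)$.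

(d) *$v\ne0,\pm1$ and $a\ne-1$,* because $y,t\notin\mathbb R$.

**Step 6: coordinates $(\mu,s)$ around the curve.** We now open up the relation $f^2(1)=0$ to get a second parameter. For general $(a,T)$ let
$$v=f_{a,T}(1)=\frac{2+T}a,\qquad\tau=v+\frac1v+T,\qquad s=f_{a,T}^2(1)=\frac\tau a .$$
Near the curve, $(v,T)$ are local coordinates since $\partial v/\partial a=-v/a\ne0$; hence so are $(v,\tau)$. On $\tau=0$ we have $T=-(v+1/v)$ and $a=(2+T)/v=-(1-1/v)^2$, so $\mu=\Phi(1-1/v)$ and $\partial\mu/\partial v=\Phi'(t)/v^2\ne0$, by simplicity of $t(\mu)$. Also $\partial s/\partial\tau=1/a$ and $\partial s/\partial v=0$ there. Hence $(a,T)\mapsto(\mu,s)$ is a local biholomorphism along the curve $\{s=0\}$. It is injective on the compact curve $\{|\mu|\le1.02\}$, by Step 4, and hence on a neighborhood of it: otherwise pairs of distinct points with equal images would accumulate at two points of the curve with equal images, that is, at one point, contradicting local injectivity. So for some $\eta\in(0,0.02)$ there is a holomorphic family $f_p$, defined for $p=(\mu,s)$ in a neighborhood of the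 compact polydisc
$$\Pi=\{|\mu|\le1+\eta,\ |s|\le\eta\},$$
where $\mu$ is the 2-cycle multiplier (5.1), $s=f_p^2(1)$, and $s=0$ is the curve of Step 3. The map $p\mapsto(a,T)$ is injective and open; so, by Step 1, $\pi(p)=[f_p]$ is an open map. Shrinking $\eta$, on $\Pi$ we have $|a|\ge1+\mathrm{const}$, $|u_1|>1.8$, (d), $s\ne1$, and (c) for all $\rho\ge1.8$; for the last it suffices to have (c) at $\rho=1.8$, because $\rho(|a|-1)-1/\rho$ increases with $\rho$. All constants and $O(\cdot)$ below are uniform in $p\in\Pi$, by compactness.

## 6. The passage near the repelling fixed point at infinity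

The critical point $1$ travels $1\mapsto v\mapsto s\approx0\mapsto{}$near $\infty$, then moves slowly away from the repelling point $\infty$, and can be made to come back near $u_1$ and then near $1$. To control this for all $p\in\Pi$ at once we linearize at $\infty$ on $\{|z|>1.8\}$.

**Step 1: an inverse branch fixing $\infty$.** By (c), if $\rho\ge1.8$ and $1\le|w|\le\rho$, then
$$|f_p(w)|\le\frac{\rho+\rho^{-1}+|T|}{|a|}<\rho . \tag{6.1}$$
So for $|z|\ge1.8$ we have $az-T\notin[-2,2]$; otherwise $az-T=w+1/w$, $z=f_p(w)$, with $|w|=1$, contradicting (6.1) with $\rho=1.8$. Hence there is a unique $h(z)=h_p(z)$ with $|h(z)|>1$ and $f_p(h(z))=z$. With $h(\infty)=\infty$, $h$ is holomorphic in $(p,z)$ on a neighborhood of $\Pi\times\{|z|\ge1.8\}$, and it is injective in $z$. Moreover $|h(z)|>|z|$ for finite $z$, since $|h(z)|\le|z|=\rho$ would give $|z|=|f_p(h(z))|<\rho$.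

**Step 2: linearization.** Let $\hat h(w)=1/h(1/w)=w/a+O(w^2)$ for $|w|\le1/1.8$. By compactness $|\hat h(w)|\le q|w|$ on $|w|=1/1.8$ with a uniform $q<1$, hence on the whole disc by Schwarz. So $\hat h^k\to0$ uniformly. Near $0$ we have $|\hat h(w)|\le q'|w|$ with $q'$ (depending on $p$) so close to $1/|a|$ that $q'^2|a|\le q''<1$, with $q''$ uniform; and $|a\hat h(w)-w|\le C|w|^2$. So
$$|a^{k+1}\hat h^{k+1}-a^k\hat h^k|\le C|a|^k|\hat h^k|^2=O(q''^k)$$
uniformly, and
$$\chi_p(z)=\lim_k\frac{a^k}{h^k(z)}$$
is holomorphic in $(p,z)$. It is injective in $z\in\{|z|>1.8\}\cup\{\infty\}$, as a nonconstant limit of injective functions, with $\chi_p(z)=1/z+O(1/z^2)$ and $\chi_p\circ h=\chi_p/a$.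

**Step 3: the exit map and the entrance map.** Put $X_0=X_0(p)=a\chi_p(u_1)\ne0$ and $\Psi_p(X)=f_p(\chi_p^{-1}(X/a))$. Then $\Psi_p(X_0)=f_p(u_1)=1$. Since $f_p'(u_1)\ne0$, $\Psi_p$ is univalent on a disc $D(X_0,\epsilon_1)$ with $\epsilon_1>0$ uniform, and $b:=\Psi_p'(X_0)$ is bounded away from $0$ and $\infty$. Near $z=0$ let $\ell_p(z)=\chi_p(f_p(z))/a=z+O(z^2)$; recall $f_p(z)\sim1/(az)$.

*If $j\ge2$, $z$ is near $0$ and $a^j\ell_p(z)=X\in D(X_0,\epsilon_1)$, then*
$$f_p^{\,j}(z)=\Psi_p(X). \tag{6.2}$$
Let $\omega=\chi_p^{-1}(X/a)$. Then $\chi_p(h^{j-2}(\omega))=a^{-(j-2)}X/a=a\,\ell_p(z)=\chi_p(f_p(z))$. By injectivity $f_p(z)=h^{j-2}(\omega)$, so $f_p^{\,j-1}(z)=\omega$ and $f_p^{\,j}(z)=f_p(\omega)=\Psi_p(X)$.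

**Step 4: the two steps from $1$ to $0$.** Since $f_p(1+\delta)=v+\frac{\delta^2}{a(1+\delta)}$,
$$f_p^2(1+\delta)=s+A\delta^2+O(\delta^3),\qquad A=f_p'(v)/a\ne0, \tag{6.3}$$
because $v\ne0,\pm1$.

## 7. The rescaled return map is uniformly close to $x^2+c$

If all maps above were linear, $1+\delta$ would return after $j+2$ steps to $1+b\big(a^j(s+A\delta^2)-X_0\big)$. With $\delta=x/\Gamma$ and $\Gamma=bAa^j$, the rescaled displacement $\Gamma(\cdot-1)$ of the return is $x^2+\Gamma b(a^js-X_0)$, a quadratic polynomial in $x$. We now do this with the true maps. The only work is that everything is uniform over $|\mu|\le1+\eta$.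

Let $a_0=a(\mu,0)$ and write $s=a_0^{-j}S$ with $|S|\le1+\sup_\Pi|X_0|$. Since $a(p)=a_0(1+O(s))$ and $s=O(|a_0|^{-j})$ with $|a_0|\ge1+\mathrm{const}$, we have $a(p)^j/a_0^j\to1$ uniformly. Put
$$G_j=a^j\ell_p(s)-X_0(p),\qquad\Gamma_j=bAa^j,\qquad c_j(p)=\Gamma_jb\,G_j .$$
As $j\to\infty$, $G_j\to S-X_0(\mu,0)$ and $|\Gamma_jb|\to\infty$, uniformly. Let
$$\mathcal T_j=\{p:\ |\mu|<1,\ |S-X_0(\mu,0)|<\tfrac12,\ |c_j(p)|<10\}.$$
For $j$ large, $|S-X_0(\mu,0)|=\frac12$ implies $|c_j|>10$. Hence

$$\text{a point of }\overline{\mathcal T_j}\text{ with }|\mu|<1\text{ and }|c_j|<10\text{ belongs to }\mathcal T_j. \tag{7.1}$$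

Moreover $\overline{\mathcal T_j}$ is a compact subset of $\Pi$. For $p\in\overline{\mathcal T_j}$ and $|x|\le10$ put
$$\mathcal R_p(x)=\Gamma_j\big(f_p^{\,j+2}(1+x/\Gamma_j)-1\big).$$

**Lemma 6.** $\mathcal R_p$ is holomorphic in $(p,x)$ for $j$ large, and
$$\epsilon_j:=\sup_{p\in\overline{\mathcal T_j},\,|x|\le10}|\mathcal R_p(x)-x^2-c_j(p)|\longrightarrow0 . \tag{7.2}$$

*Proof.* Let $z=f_p^2(1+x/\Gamma_j)=s+Ax^2/\Gamma_j^2+O(\Gamma_j^{-3})$ by (6.3). Both $s$ and $z$ tend to $0$, so $\ell_p(z)-\ell_p(s)=(z-s)(1+o(1))$. Since $a^jA/\Gamma_j^2=1/(b\Gamma_j)$, $a^j=O(\Gamma_j)$, and $G_j=c_j/(\Gamma_jb)=O(\Gamma_j^{-1})$ because $|c_j|\le10$,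
$$a^j\ell_p(z)-X_0=G_j+\frac{x^2}{b\Gamma_j}(1+o(1))+O(\Gamma_j^{-2})=O(\Gamma_j^{-1}).$$
So $a^j\ell_p(z)\in D(X_0,\epsilon_1)$ for $j$ large, and (6.2) gives $f_p^{\,j+2}(1+x/\Gamma_j)=f_p^{\,j}(z)=\Psi_p(a^j\ell_p(z))$. Expanding $\Psi_p$ at $X_0$,
$$\mathcal R_p(x)=\Gamma_jb\,\big(a^j\ell_p(z)-X_0\big)+O(\Gamma_j^{-1})=c_j(p)+x^2(1+o(1))+O(\Gamma_j^{-1}),$$
uniformly. The formula also shows that $\mathcal R_p$ is holomorphic in $(p,x)$. $\square$

## 8. A hyperbolic component trapped over one component of $M$

**Step 1: find maps to which Proposition 4 applies.** Let $\mu=0$. For $|c|\le9$ the function $G_j-c/(\Gamma_jb)$ of $S$ converges uniformly to $S-X_0(0,0)$ on $|S-X_0(0,0)|\le\frac12$. So, for $j$ large, there is a unique $S=S_j(c)$ there with $c_j=c$, and it is holomorphic in $c$. Let $p(c)\in\mathcal T_j$ be the corresponding parameter. By (7.2) the functions $c\mapsto\mathcal R_{p(c)}^2(0)$ converge uniformly on $|c|\le2$ to $Q_c^2(0)=c^2+c$. By Hurwitz at the zero $c=-1$ there is $p_j\in\mathcal T_j$ with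
$$\mu=0,\qquad c_j(p_j)\to-1,\qquad\mathcal R_{p_j}^2(0)=0\ne\mathcal R_{p_j}(0).$$
So the critical point $1$ of $f_{p_j}$ is periodic. Its period is $n\ge3$, since $f(1)=v\ne1$ and $f^2(1)=s\ne1$. As $\mu=0\ne1$, the points $z,w$ of Section 5, Step 2, are distinct, and by (5.1) one of them is critical; it is $-1$, since $1$ has period $\ge3$. So $f_{p_j}$ is hyperbolic and satisfies the hypotheses of Proposition 4. Let $\mathcal H_j\subset\mathcal M_2$ be its hyperbolic component. Then $\dim_CJ(f_0)=1$ for all $f_0\in\mathcal H_j$, because all Julia sets over $\mathcal H_j$ are quasisymmetrically equivalent.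

**Step 2: a function that detects period 2 and passes to limits.** A limit of points of exact period $2$ may be a fixed point, so we divide out fixed points. Let
$$\Theta_p(x)=\frac{\mathcal R_p^2(x)-x}{\mathcal R_p(x)-x}.$$
It is holomorphic where $|x|,|\mathcal R_p(x)|<10$: with $H=\mathcal R_p-\mathrm{id}$ we have $\mathcal R_p^2-\mathrm{id}=H\circ\mathcal R_p+H$, so a zero of $H$ of order $k$ is a zero of $\mathcal R_p^2-\mathrm{id}$ of order $\ge k$. (By (7.2), $\mathcal R_p\neq\mathrm{id}$ for $j$ large.) If the $\mathcal R_p$ converge uniformly to a limit that is not the identity, then the quotients $\Theta_p$ converge locally uniformly: compare on small circles avoiding the zeros of the limit denominator and use the maximum principle. Let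

* $A_j=\{p\in\mathcal T_j$: $\mathcal R_p$ has an attracting periodic point $x$ of exact period $2$ with $|x|,|\mathcal R_p(x)|<4\}$, an open set, by the implicit function theorem, containing $p_j$ for $j$ large;
* $A_j'=\{p\in\overline{\mathcal T_j}$: there is $x$ with $|x|,|\mathcal R_p(x)|\le4$, $\Theta_p(x)=0$, $|(\mathcal R_p^2)'(x)|\le1\}\supset A_j$.

**Step 3: the second cycle pins $c_j$.**

**Lemma 7.** $\sup_{p\in A_j'}\mathrm{dist}\big(c_j(p),\overline{D(-1,\frac14)}\big)\to0$.

*Proof.* Take $p^{(j)}\in A_j'$ with points $x_j$, and let $c_j\to c$, $x_j\to x$ along a subsequence. By (7.2), near $x$ the functions $\Theta_{p^{(j)}}$ converge to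
$$\frac{Q_c^2(x)-x}{Q_c(x)-x}=x^2+x+1+c .$$
So the limit $x$ satisfies $x^2+x+1+c=0$. The other root is $-1-x=x^2+c=Q_c(x)$, so $(Q_c^2)'(x)=4xQ_c(x)=4(1+c)$. As $|(\mathcal R^2)'(x_j)|\le1$, we get $|1+c|\le\frac14$. Applying this to points $p^{(j)}$ that nearly attain the supremum proves the lemma. $\square$

**Step 4: the component cannot leave.**

**Lemma 8.** For $j$ large every class in $\mathcal H_j$ is $[f_p]$ for some $p\in A_j$.

*Proof.* The map $\pi$ is open, so $\pi(A_j)\cap\mathcal H_j$ is open in $\mathcal H_j$, and it contains $[f_{p_j}]$. Since $\mathcal H_j$ is connected, it suffices to show that it is closed in $\mathcal H_j$. Let $p_i'\in A_j$, $\pi(p_i')\to g\in\mathcal H_j$. Pass to a limit $p_i'\to p\in\overline{\mathcal T_j}$, with periodic points $x_i\to x$. Then $\pi(p)=g$, and $p\in A_j'$ with this $x$, by the convergence of $\Theta$.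

1. $f_p$ is hyperbolic and $|\mu(p)|\le1$, so $|\mu(p)|<1$ by Section 5, Step 2.
2. By Lemma 7, $|c_j(p)|<2$ for $j$ large. So $p\in\mathcal T_j$ by (7.1).
3. As $\Theta_p(x)=0$, $\mathcal R_p^2(x)=x$. So $1+x/\Gamma_j$ is a periodic point of the hyperbolic map $f_p$, and $(\mathcal R_p^2)'(x)$ is a power of its multiplier. Hence its modulus is not $1$, and $|(\mathcal R_p^2)'(x)|<1$.
4. If $\mathcal R_p(x)=x$, then, as also $\Theta_p(x)=0$, $x$ is a multiple zero of $\mathcal R_p^2-\mathrm{id}$, so $(\mathcal R_p^2)'(x)=1$, contradicting 3. So the exact period is $2$.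
5. If $3\le|x|\le4$, then $|\mathcal R_p(x)|\ge9-|c_j(p)|-\epsilon_j>4$ for $j$ large, a contradiction; so $|x|<3$. Since $\mathcal R_p(\mathcal R_p(x))=x$, likewise $|\mathcal R_p(x)|<3$.

So $p\in A_j$, and $g\in\pi(A_j)$. $\square$

## 9. Hyperbolic dimension over the disc $\overline{D(-1,1/4)}$, and the end of the proof of Theorem 1

**Lemma 9.** For $c\in\overline{D(-1,\frac14)}$: $c\in M$ and $\mathrm{hypdim}(Q_c)>1$.

*Proof.* **Step 1: reduce to the exceptional case of (C3).** $Q_c$ has a non-repelling finite cycle. For $c\ne-\frac34$ the roots of $x^2+x+1+c$ are distinct (the discriminant is $-3-4c$) and form a 2-cycle with multiplier $4(1+c)$, of modulus $\le1$. For $c=-\frac34$ the double root $-\frac12$ is a fixed point with multiplier $-1$. If $c$ were not in $M$, all finite cycles would be repelling; so $c\in M$. A quadratic polynomial has at most one non-repelling finite cycle, so every other finite cycle is repelling. Apply (C3) to the basin of $\infty$, which is simply connected with boundary $J(Q_c)$. We must exclude the exceptional case.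

**Step 2: in the exceptional case every multiplier $\lambda$ of a cycle in $J(Q_c)$ lies in $\mathbb R\cup i\mathbb R$.** A finite Blaschke product $B$ maps each side of the unit circle into itself, so $J(B)$ lies in the circle; at a periodic point on the circle the derivative of the iterate preserves the tangent line, so the multiplier is real. Suppose $Q_c\circ\pi=\pi\circ B$ with $\pi$ rational of degree $1$ or $2$, and let $z\in J(Q_c)$ have period $n$. If $y\in\pi^{-1}(z)$ were in the Fatou set of $B$, then $Q_c^k\circ\pi=\pi\circ B^k$ would be a normal family near $y$, so, $\pi$ being open, $(Q_c^k)$ would be normal near $z$; hence $\pi^{-1}(z)\subset J(B)$. Now $B^n$ maps the set $\pi^{-1}(z)$, which has at most two points, into itself. So some $y\in\pi^{-1}(z)$ is fixed by $B^k$ with $k\in\{n,2n\}$. Comparing leading terms in $Q_c^k\circ\pi=\pi\circ B^k$ at $y$, where $\pi$ has local degree $1$ or $2$, we see that $(Q_c^k)'(z)$ equals $(B^k)'(y)$ or its square, a real number. Hence $\lambda$ or $\lambda^2$ is real.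

**Step 3: compute the multipliers of the 3-cycles.** The polynomial $(Q_c^3(x)-x)/(Q_c(x)-x)$ is monic of degree $6$. A root that is a fixed point of $Q_c$ would have fixed point multiplier a cube root of unity, and a multiple root of exact period $3$ would have multiplier $1$; by Step 1 neither occurs, since the only non-repelling finite cycle is a 2-cycle or a fixed point of multiplier $-1$. So the six roots are distinct and form two 3-cycles, both repelling, hence in $J(Q_c)$. Let $\lambda,\lambda'$ be their multipliers: $8$ times the products of the cycle points. The product of all six points is the constant term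
$$\frac{Q_c^3(0)}{Q_c(0)}=c^3+2c^2+c+1,\qquad\text{so}\qquad\lambda\lambda'=64(c^3+2c^2+c+1).$$
The sum $\lambda+\lambda'=\frac13\sum8x\,Q_c(x)\,Q_c^2(x)$ over the six roots is a polynomial in $c$; as periodic points are $O(|c|^{1/2})$, it is $O(|c|^{3/2})$, hence of degree $\le1$. At $c=0$ the points are the seventh roots of unity other than $1$, and both multipliers are $8x^7=8$: the sum is $16$. At $c=-2$, with $x=2\cos\theta$, $Q_{-2}$ doubles $\theta$, and $8\theta\equiv\pm\theta$ gives multiplier $8\sin(8\theta)/\sin\theta=\pm8$: the sum is $0$. So $\lambda+\lambda'=16+8c$, and the discriminant is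
$$(16+8c)^2-256(c^3+2c^2+c+1)=-64c^2(4c+7).$$

**Step 4: one of the two multipliers is not in $\mathbb R\cup i\mathbb R$.** If $c$ is real, then $-\frac54\le c\le-\frac34$, so the discriminant is $<0$ and $\lambda'=\bar\lambda\notin\mathbb R$, while $\mathrm{Re}\,\lambda=8+4c>0$; so $\lambda\notin\mathbb R\cup i\mathbb R$. If $c$ is nonreal, the sum $16+8c$ is nonreal with positive real part. If both multipliers were in $\mathbb R\cup i\mathbb R$, they could be neither both real nor both imaginary, so one would be real and the other imaginary, the product would be imaginary, and $\mathrm{Re}(c(c+1)^2+1)=0$. But $|c(c+1)^2|\le\frac54\cdot\frac1{16}<1$. So the exceptional case does not occur. $\square$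

**Step 5: make the bound uniform and transport it to $f_p$.** For each $c\in\overline{D(-1,\frac14)}$ choose an expanding set $X_c\subset J(Q_c)\subset\{|x|\le2\}$ with $\dim_HX_c>1$. By Lemma 3 there are $e_c>1$, $\delta_c>0$ such that every $F$ with $\sup_{|x|<10}|F-Q_c|<\delta_c$ has an expanding set of dimension $>e_c$. Cover $\overline{D(-1,\frac14)}$ by finitely many discs $D(c_i,\delta_{c_i}/2)$ and let $e=\min e_{c_i}>1$. These discs cover a neighborhood of $\overline{D(-1,\frac14)}$. So for $j$ large and $p\in A_j$, Lemma 7 and (7.2) give, for some $i$,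
$$|\mathcal R_p-Q_{c_i}|\le\epsilon_j+|c_j(p)-c_i|<\delta_{c_i}\quad\text{on }|x|<10,$$
and $\mathcal R_p$ has an expanding set of dimension $>e$. Since $\mathcal R_p$ is affinely conjugate to $f_p^{\,j+2}$ on a disc, $f_p^{\,j+2}$ has an expanding set of dimension $>e$. It lies in $J(f_p)$: its points have bounded orbits under $f_p^{\,j+2}$ along which the derivatives of iterates tend to $\infty$, which is impossible at points of normality. By Lemma 8 every $f\in\mathcal H_j$ is conjugate to such an $f_p$. Hence
$$\inf_{f\in\mathcal H_j}\dim_HJ(f)\ge e>1=\dim_CJ(f_0)\qquad(j\text{ large}).$$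
This proves Theorem 1, and the answer to the question is negative. $\blacksquare$

## 10. Trapping over small components near $\partial M$: proof of Theorem 2

The disc $\overline{D(-1,\frac14)}$ is the closure of one hyperbolic component of $M$. To push the dimension to $2$ we replace it by a tiny component near a boundary point of $M$ with hyperbolic dimension $2$. Three more citations are needed.

* (C5) Shishikura (*Ann. of Math.* 147 (1998)): for generic $c_*\in\partial M$, $\mathrm{hypdim}(Q_{c_*})=2$.
* (C6) Douady–Hubbard; McMullen (*The Mandelbrot set is universal*): every neighborhood of a point of $\partial M$ contains a small copy of $M$, whose main component is a hyperbolic component of $M$.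
* (C7) (Douady–Hubbard, *Étude dynamique des polynômes complexes*; Milnor, *Astérisque* 261) For each $\ell$ there are finitely many hyperbolic components of $M$ of period $\ell$, with pairwise disjoint closures. If $Q_c$ has a cycle of exact period $k$ with multiplier of modulus $1$, then $c$ is on the boundary of a component of period $k$. If this multiplier is a primitive $r$-th root of unity, $r\ge2$, then $c$ is also on the boundary of a component of period $kr$.

A hyperbolic component of $M$ of period $\ell$ consists of those nearby $c$ for which $Q_c$ has an attracting cycle of exact period $\ell$. Example: $D(-1,\frac14)$ has period $2$; its boundary point $-\frac34$ carries a fixed point of multiplier $-1$ ($k=1$, $r=2$ in (C7)) and so also lies on the boundary of the period-1 component.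

**Step 1: choose the target component.** Let $\varepsilon\in(0,1)$ and take $c_*$ as in (C5). By Lemma 3 there is $\delta\in(0,\frac14)$ such that every holomorphic $F$ with $\sup_{|x|<10}|F-Q_{c_*}|<2\delta$ has an expanding set of dimension $>2-\varepsilon/2$. By (C6) choose a hyperbolic component $W$ of $M$ with $\overline W\subset D(c_*,\delta)$. The closure of the period-1 component contains $\frac14$ and $-\frac34$ (fixed points with multipliers $1$ and $-1$), at distance $1>2\delta$; so $W$ has some period $\ell\ge2$. Let $E_\ell$ be the union of the closures of the period-$\ell$ components. By (C7) choose an open $O\supset\overline W$ with $\overline O\subset D(c_*,\delta)\subset\{|c|<3\}$ and $\overline O\cap E_\ell=\overline W$. We keep Sections 5–7.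

**Step 2: centers.** Let $c_W$ be the center of $W$, so that $0$ has exact period $\ell$ under $Q_{c_W}$, with orbit in $\{|x|\le2\}$. On a small disc about $c_W$, $\mathcal R_{p(c)}^\ell(0)\to Q_c^\ell(0)$ uniformly. As in Section 8, Step 1, Hurwitz gives $p_j\in\mathcal T_j$ with $\mu=0$, $c_j(p_j)\to c_W$, and $0$ of exact period $\ell$ under $\mathcal R_{p_j}$, with orbit in $\{|x|<4\}$. The critical point $1$ of $f_{p_j}$ is again periodic of period $\ge3$, and $-1$ has period $2$. So Proposition 4 applies. Let $\mathcal H_j$ be the hyperbolic component of $[f_{p_j}]$; then $\dim_CJ(f_0)=1$ for $f_0\in\mathcal H_j$.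

**Step 3: the trap.** Let $A_j$ be the open set of $p\in\mathcal T_j$ with $c_j(p)\in O$ such that $\mathcal R_p$ has an attracting cycle of exact period $\ell$ in $\{|x|<4\}$; $p_j\in A_j$ for $j$ large.

**Lemma 10.** If $p^{(j)}\in A_j$ and $c_j(p^{(j)})\to c_\infty$ along a subsequence, then $c_\infty\in\overline W$.

*Proof.* Let attracting points satisfy $x_j\to x_\infty$, let $Q=Q_{c_\infty}$, and let $x_\infty$ have exact period $k\mid\ell$ under $Q$. We have $|(Q^\ell)'(x_\infty)|\le1$. All these orbits stay in $\{|x|\le4\}$, so the iterates of $\mathcal R_{p^{(j)}}$ below converge uniformly near $x_\infty$ to those of $Q$.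

If $k=\ell$, then $c_\infty\in E_\ell$: by definition if the multiplier has modulus $<1$, by (C7) if it has modulus $1$.

Let $k<\ell$. First, $(Q^\ell)'(x_\infty)=1$. Otherwise $\mathcal R^\ell$ has a unique fixed point near $x_\infty$, namely $x_j$; as $(Q^k)'(x_\infty)\ne1$ too, $\mathcal R^k$ also has a fixed point near $x_\infty$, which is fixed by $\mathcal R^\ell$ and so must be $x_j$, contradicting exact period $\ell$. So $(Q^k)'(x_\infty)$ is a primitive $r$-th root of unity with $kr\mid\ell$. At such a parabolic cycle the petals form cycles of $r$ petals at each point, and each cycle of petals attracts a critical point; as $Q$ has a single finite critical point, there is one cycle of petals. So $x_\infty$ is a fixed point of multiplicity $r+1$ of $Q^{kr}$. Writing $Q^{kr}(x_\infty+u)=x_\infty+u+\alpha u^{r+1}+\cdots$ with $\alpha\ne0$, its $q$-th iterate is $x_\infty+u+q\alpha u^{r+1}+\cdots$, so the multiplicity is the same for $Q^\ell$. By Hurwitz, near $x_\infty$ both $\mathcal R_{p^{(j)}}^{kr}$ and $\mathcal R_{p^{(j)}}^\ell$ have $r+1$ fixed points with multiplicity. Fixed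 points of the former are fixed by the latter with at least the same multiplicity, by the same kind of expansion. So the two sets coincide, $x_j$ is fixed by $\mathcal R_{p^{(j)}}^{kr}$, and $\ell\mid kr$; that is, $\ell=kr$. If $r=1$ this contradicts $k<\ell$. If $r\ge2$, $c_\infty\in E_\ell$ by (C7).

So $c_\infty\in\overline O\cap E_\ell=\overline W$. $\square$

*Consequence: for $j$ large every $p\in\overline{A_j}$ satisfies $c_j(p)\in O$.* Otherwise, for infinitely many $j$, there would be $p\in\overline{A_j}$ with $c_j(p)\in\partial O$, hence points of $A_j$ with $c_j$ within $1/j$ of $\partial O$, giving some $c_\infty\in\partial O$ and contradicting the lemma.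

**Step 4: $\mathcal H_j\subset\pi(A_j)$ for $j$ large.** As in Lemma 8 it suffices to show that $\pi(A_j)\cap\mathcal H_j$ is closed in $\mathcal H_j$. Let $p_i'\in A_j$, $\pi(p_i')\to g\in\mathcal H_j$; pass to a limit $p_i'\to p\in\overline{\mathcal T_j}$, with attracting points $x_i\to x$, so $\pi(p)=g$. Then $f_p$ is hyperbolic and $|\mu(p)|\le1$, so $|\mu(p)|<1$. Also $c_j(p)\in O$, so $|c_j(p)|<3$ and $p\in\mathcal T_j$ by (7.1). Moreover $\mathcal R_p^\ell(x)=x$ and $|(\mathcal R_p^\ell)'(x)|\le1$, hence $<1$ by hyperbolicity. So $x$ is a simple zero of $\mathcal R_p^\ell-\mathrm{id}$, and for large $i$ the only fixed point of $\mathcal R_{p_i'}^\ell$ near $x$ is $x_i$. If $x$ had exact period $k<\ell$, the fixed point $x$ of $\mathcal R_p^k$, with multiplier of modulus $<1$, would persist for $\mathcal R_{p_i'}^k$ and coincide with $x_i$ by uniqueness, contradicting exact period $\ell$. The cycle of $x$ lies in $\{|x|\le4\}$. A cycle point with $3\le|x|\le4$ would have image of modulus $\ge9-|c_j(p)|-\epsilon_j$, and as $|c_j(p)|\le\sup_{c\in\overline O}|c|<3$ this is $>4$ provided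 $\epsilon_j<2$, a contradiction. So the cycle is in $\{|x|<3\}$ and $p\in A_j$.

**Step 5: the dimension.** For $p\in A_j$ and $j$ large, $|\mathcal R_p-Q_{c_*}|\le\epsilon_j+|c_j(p)-c_*|<2\delta$ on $|x|<10$. So $\mathcal R_p$ has an expanding set of dimension $>2-\varepsilon/2$, which, as in Section 9, Step 5, gives an expanding set of $f_p^{\,j+2}$ of the same dimension inside $J(f_p)$. By Step 4, $\dim_HJ(f)>2-\varepsilon/2$ for all $f\in\mathcal H_j$, so
$$\inf_{f\in\mathcal H_j}\dim_HJ(f)\ge2-\varepsilon/2>2-\varepsilon,$$
while $\dim_CJ(f_0)=1$ by Proposition 4. For $\varepsilon\ge1$ the statement follows from that for any smaller $\varepsilon$. $\blacksquare$
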